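\title{The consistency strength of the completeness of G\"odel--L\"ob logic for the filter sequence of normal measures}

\begin{abstract}
Interpret the modal formula $\Box\varphi$ at an ordinal $\eta$ as ``the set of $\nu<\eta$ at which $\varphi$ holds belongs to every normal measure on $\eta$''. The G\"odel--L\"ob logic $\mathbf{GL}$ is sound for this semantics. We show that its completeness is equiconsistent with the existence of measurable cardinals of every finite Mitchell order. The model is a generic extension of $L[\mathcal U]$, for a coherent sequence $\mathcal U$ of measures, by a Cohen real followed by an Easton product that labels inaccessible cardinals $\alpha$ by nodes of a Kripke frame and shoots clubs through $\alpha^+$ according to the label. The same construction gives the consistency strength of ``the logic of the normal measures is $\mathbf{GL}+\Box^{n+1}\bot$'', and it maps the Mitchell order on a measurable cardinal onto a prescribed countable partial order of finite height.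
\end{abstract}

\section{Introduction}\label{sec:intro}

The G\"odel--L\"ob logic $\mathbf{GL}$ is the normal modal logic in the language with propositional variables, Boolean connectives and $\Box$ (with $\lozenge=\neg\Box\neg$) that is axiomatized by all propositional tautologies, the axiom $\Box(p\to q)\to(\Box p\to\Box q)$ and L\"ob's axiom $\Box(\Box p\to p)\to\Box p$, and is closed under modus ponens, substitution and necessitation.

A \emph{normal measure} on an uncountable cardinal $\kappa$ is a nonprincipal $\kappa$-complete ultrafilter on $\kappa$ that is closed under diagonal intersections; equivalently, every regressive function on a set in the ultrafilter is constant on a set in the ultrafilter. For each ordinal $\eta$ let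
\[
\mathcal M_\eta=\bigcap\{U : U\text{ is a normal measure on }\eta\},
\]
where an empty intersection is $P(\eta)$. Thus $\mathcal M_\eta$ is a proper filter if and only if $\eta$ is measurable, and then it is a normal $\eta$-complete filter. Modal formulas are interpreted over the filter sequence $\vec{\mathcal M}=\langle\mathcal M_\eta:\eta\in On\rangle$ in the sense of Blass. A valuation assigns a class of ordinals to each propositional variable, Boolean connectives act as the corresponding class operations, and
\[
\eta\models\Box\varphi\iff\{\nu<\eta:\nu\models\varphi\}\in\mathcal M_\eta .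
\]
Dually, $\eta\models\lozenge\varphi$ if and only if $\{\nu<\eta:\nu\models\varphi\}$ belongs to at least one normal measure on $\eta$. A formula is \emph{valid on $\vec{\mathcal M}$} if it holds at every ordinal under every valuation. Every theorem of $\mathbf{GL}$ is valid (Corollary~\ref{cor:sound}), and $\mathbf{GL}$ is \emph{complete with respect to $\vec{\mathcal M}$} if, conversely, every valid formula is a theorem of $\mathbf{GL}$. By induction on $\varphi$, the truth value of $\varphi$ at $\eta$ depends only on the valuation restricted to $\eta+1$. So set valuations suffice, and completeness is expressed by one first-order sentence of set theory.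

Completeness is a large cardinal property. The formula $\lozenge\top$ holds exactly at the measurable cardinals, and $\lozenge\lozenge\top$ holds exactly at the cardinals that carry a normal measure concentrating on measurable cardinals. The general statement uses the \emph{Mitchell order}: for normal measures $U,W$ on $\kappa$ put $U\lhd W$ if $U$ belongs to the ultrapower $\mathrm{Ult}(V,W)$. This relation is transitive and well-founded. Let
\[
o(W)=\sup\{o(U)+1:U\lhd W\},\qquad o(\kappa)=\sup\{o(W)+1: W\text{ is a normal measure on }\kappa\},
\]
so that $o(\eta)=0$ if $\eta$ is not measurable and $o(\eta)\ge1$ if it is. Then $\eta\models\lozenge^k\top$ if and only if $o(\eta)\ge k$. Since $\mathbf{GL}$ proves no formula $\Box^k\bot$, completeness implies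
\[
H:\quad\text{for every }n<\omega\text{ there is a measurable cardinal }\kappa\text{ with }o(\kappa)\ge n .
\]
For $n\ge1$ the least $\kappa$ with $o(\kappa)\ge n$ has $o(\kappa)=n$ (Lemma~\ref{lem:mitchell}(d)), so $H$ says that for every $n\ge 1$ there is a cardinal of Mitchell order exactly $n$: there are measurable cardinals of every finite Mitchell order.

The following results are known.
\begin{enumerate}
\item[(i)] For $\mathbf{GL}$ to be complete with respect to $\vec{\mathcal M}$, there must exist measurable cardinals of every finite Mitchell order.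
\item[(ii)] If there are infinitely many strong cardinals, then $\mathbf{GL}$ is complete with respect to $\vec{\mathcal M}$ in a generic extension of the canonical core model.
\item[(iii)] In the known canonical core models for strong cardinals, $\mathbf{GL}$ is incomplete with respect to $\vec{\mathcal M}$.
\end{enumerate}
The problem we solve comes from Golshani and Zoghifard \cite{GZ}: \emph{determine the exact consistency strength of ``$\mathbf{GL}$ is complete with respect to $\vec{\mathcal M}$''}, in the form of an explicit large cardinal hypothesis that does not mention $\mathbf{GL}$, validity or $\vec{\mathcal M}$. The lower bound (i) is exact, and no strong cardinals are needed.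

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(1)] $ZFC$ proves: if $\mathbf{GL}$ is complete with respect to $\vec{\mathcal M}$, then $H$ holds.
\item[(2)] If $H$ holds, there is an inner model $L[\mathcal U]\models ZFC$ containing a forcing notion which forces over $L[\mathcal U]$ that $\mathbf{GL}$ is complete with respect to $\vec{\mathcal M}$.
\end{enumerate}
Hence $ZFC+H$ and $ZFC+{}$``$\mathbf{GL}$ is complete with respect to $\vec{\mathcal M}$'' are equiconsistent.
\end{theorem}

The construction gives two supplements. Let $\mathbf{GL}+\Box^{n+1}\bot$ be the least set of formulas that contains the axioms of $\mathbf{GL}$ and $\Box^{n+1}\bot$ and is closed under the three rules.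

\begin{theorem}\label{thm:bounded}
For $n\ge1$, the theory $ZFC+{}$``the set of formulas valid on $\vec{\mathcal M}$ is exactly $\mathbf{GL}+\Box^{n+1}\bot$'' is equiconsistent with $ZFC+\exists\kappa\,(o(\kappa)\ge n)$.
\end{theorem}

\begin{theorem}\label{thm:order}
Let $n\ge1$ and let $V_0=L[\mathcal U]$ be the model built in Section~\ref{sec:ground} from one cardinal $\kappa$ with $o(\kappa)\ge n$. Let $T\in V_0$ be a strict partial order, countable in $V_0$, with a least element $r$, such that the chains above each element have bounded finite length and the longest chains strictly above $r$ have $n$ elements. In a generic extension of $V_0$ there is a map $\pi$ from the normal measures on $\kappa$ onto $T\setminus\{r\}$ such that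
\[
U'\lhd U\ \Rightarrow\ \pi(U)<\pi(U'),\qquad\qquad \pi(U)<q\ \Rightarrow\ \exists U'\lhd U\ \bigl(\pi(U')=q\bigr).
\]
\end{theorem}

Why should $H$ be the answer? Section~\ref{sec:frame} shows that truth at $\eta$ is Kripke truth at the root of the frame formed by the normal measures on $\eta$ under the reversed Mitchell order. The height of this frame is $o(\eta)$, and height costs large cardinals. Its shape is another matter: $H$ alone does not imply completeness, because in $L[\mathcal U]$ these frames are linear (Example~\ref{ex:linear}), but shape is something one can hope to change by forcing. The difficulty is that two opposite things must be done at once. New measures must be created, so that the frame branches, and other measures must be kept out of certain ultrapowers, so that different branches stay apart. Section~\ref{sec:idea} isolates the combinatorial property that is needed and shows on a four-point frame how clubs of $\alpha^+$ achieve both goals. Sections~\ref{sec:ground}--\ref{sec:lift} carry out the construction, and Section~\ref{sec:proofs} derives the three theorems.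

\section{Background}\label{sec:background}

\subsection*{Kripke frames}
A \emph{frame} is a set $F$ with a transitive relation $<$ that has no infinite ascending chain; in particular $<$ is irreflexive, and every finite transitive irreflexive relation is a frame. A \emph{root} is a least element. Given a valuation of the variables by subsets of $F$, truth is defined with $v\models\Box\varphi$ if and only if $u\models\varphi$ for all $u>v$; truth at $v$ depends only on the valuation on $\{u:u\ge v\}$. The \emph{rank} of $v$ is $\rho(v)=\sup\{\rho(u)+1:u>v\}$, so $v<u$ implies $\rho(u)<\rho(v)$.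

\begin{enumerate}
\item[(K1)] For $k<\omega$ the following are equivalent, by induction on $k$: $\rho(v)\ge k$; there is a chain $v<u_1<\dots<u_k$; $v\models\lozenge^k\top$. If $\rho(v)$ is finite and $k<\rho(v)$, some $u>v$ has $\rho(u)=k$: pick a successor of rank $\rho(v)-1$ and repeat, using transitivity.
\item[(K2)] The formulas valid on a frame (true at every point under every valuation) are closed under the three rules and include the axioms of $\mathbf{GL}$. For L\"ob's axiom, if $v\not\models\Box p$, take a maximal $u>v$ with $u\not\models p$; then $u\models\Box p$, so $v\not\models\Box(\Box p\to p)$.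
\item[(K3)] (Segerberg; see \cite{Boolos}.) Every non-theorem of $\mathbf{GL}$ fails at the root of a model on a finite rooted frame.
\item[(K4)] A \emph{p-morphism} $f:F\to F'$ satisfies $v<u\Rightarrow f(v)<f(u)$, and $f(v)<u'\Rightarrow\exists u>v\,(f(u)=u')$. If a valuation on $F'$ is pulled back along $f$, then $v\models\varphi\iff f(v)\models\varphi$, by induction on $\varphi$.
\end{enumerate}

\subsection*{Ultrapowers and the Mitchell order}
Let $U$ be a normal measure on $\kappa$ and $j:V\to M=\mathrm{Ult}(V,U)$ the ultrapower embedding, with $M$ transitive. The critical point of $j$ is $\kappa$, every element of $M$ has the form $[f]_U=j(f)(\kappa)$ for a function $f$ on $\kappa$, and \L o\'s's theorem reads: $M\models\psi(j(f)(\kappa))$ if and only if $\{\nu<\kappa:\psi(f(\nu))\}\in U$. In particular $X\in U\iff\kappa\in j(X)$. The map $j$ is the identity on $V_\kappa$, and $j(X)\cap V_\kappa=X$ for $X\subseteq V_\kappa$. The model $M$ is closed under $\kappa$-sequences, so it contains $P(\kappa)$ and all functions $\kappa\to V_\kappa$, and it computes $\kappa^+$ correctly. Conversely, if $j:V\to M$ is elementary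 with critical point $\kappa$, then $\{X\subseteq\kappa:\kappa\in j(X)\}$ is a normal measure, and if every element of $M$ has the form $j(f)(\kappa)$, then $j$ is the ultrapower embedding of that measure.

A subset of $P(\kappa)$ that lies in $M$ is $[w]_U$ for some $w$ with $w(\nu)\subseteq P(\nu)$ for all $\nu<\kappa$. Since $X\subseteq\kappa$ is represented by $\nu\mapsto X\cap\nu$, we have for such $w$
\begin{equation}\label{eq:rep}
[w]_U=\bigl\{X\subseteq\kappa:\{\nu<\kappa:X\cap\nu\in w(\nu)\}\in U\bigr\}.
\end{equation}

\begin{lemma}\label{lem:mitchell}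
Let $W$ be a normal measure on $\kappa$ and $M=\mathrm{Ult}(V,W)$.
\begin{enumerate}
\item[(a)] The normal measures on $\kappa$ in the sense of $M$ are exactly the $U\lhd W$.
\item[(b)] The relation $\lhd$ is transitive and well-founded, and for $U',U\lhd W$ the relation $U'\lhd U$ holds in $M$ if and only if it holds in $V$.
\item[(c)] $o^M(\kappa)=o(W)$. Hence $o(W)\ge k$ if and only if $\{\nu<\kappa:o(\nu)\ge k\}\in W$, for $k<\omega$.
\item[(d)] If $o(\kappa)\ge n+1$, then $o(\beta)\ge n$ for some $\beta<\kappa$.
\end{enumerate}
\end{lemma}

\begin{proof}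
(a) Being a normal measure on $\kappa$ is expressed by quantifying over subsets of $\kappa$ and $\kappa$-sequences of them, and $M$ has all of these.

(b) Let $U\lhd W$. We have $U'\lhd U$ if and only if $U'$ is given by \eqref{eq:rep} for some $w$ as above. All such $w$ lie in $M$, and the right side of \eqref{eq:rep} is computed from $w$, $U$ and $P(\kappa)$. This gives transitivity and the agreement of $M$ and $V$. For well-foundedness, $j_U(\kappa)$ is the order type of the functions $\kappa\to\kappa$ modulo $U$, which $M$ computes correctly; so $j_U(\kappa)<((2^\kappa)^+)^M<j_W(\kappa)$, because $j_W(\kappa)$ is inaccessible in $M$.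

(c) By (a) and (b), $M$ computes $o^M(\kappa)$ as the height of $(\{U:U\lhd W\},\lhd)$. This set is closed downward under $\lhd$ by transitivity, so the ranks in it are the ranks $o(U)$ and its height is $o(W)$. The second sentence is \L o\'s's theorem.

(d) Choose $W$ with $o(W)\ge n$ and apply (c).
\end{proof}

\subsection*{Forcing}
A poset is \emph{${<}\gamma$-closed} if every descending sequence of length less than $\gamma$ has a lower bound; ${\le}\lambda$-closed means ${<}\lambda^+$-closed, and countably closed means ${\le}\omega$-closed. It is \emph{${\le}\lambda$-distributive} if the intersection of $\lambda$ dense open sets is dense.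
\begin{enumerate}
\item[(F1)] A ${\le}\lambda$-closed poset is ${\le}\lambda$-distributive, and a ${\le}\lambda$-distributive poset adds no function $\lambda\to On$.
\item[(F2)] If $|P|<\theta$ and $\theta$ is regular uncountable, then $P$ preserves the regularity of $\theta$, every club of $\theta$ in the extension contains a club of the ground model, and so stationary subsets of $\theta$ remain stationary.
\item[(F3)] (Product lemma.) $g\times h$ is $P\times Q$-generic over $W$ if and only if $g$ is $P$-generic over $W$ and $h$ is $Q$-generic over $W[g]$.
\item[(F4)] (Lifting criterion.) If $i:W\to N$ is elementary, $g$ is $P$-generic over $W$, $g'$ is $i(P)$-generic over $N$ and $i''g\subseteq g'$, then $\tau^g\mapsto i(\tau)^{g'}$ is an elementary embedding $W[g]\to N[g']$ that extends $i$ and sends $g$ to $g'$.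
\end{enumerate}
One more fact will be used twice to take a product apart.

\begin{lemma}\label{lem:small}
Let $W\subseteq W'$ be transitive models of $ZFC$ with the same ordinals, let $\lambda$ be an infinite cardinal of $W$, let $P\in W$ have size at most $\lambda$ in $W$, and let $g$ be $P$-generic over $W'$. If every function $\lambda\to On$ in $W'$ lies in $W$, then every function $\lambda\to On$ in $W'[g]$ lies in $W[g]$.
\end{lemma}

\begin{proof}
Let $f=\dot f^{\,g}$ with $\dot f\in W'$, and let $\langle(\xi_i,q_i):i<\lambda\rangle\in W$ enumerate $\lambda\times P$. In $W'$ define $F:\lambda\to On$ by $F(i)=v+1$ if $q_i$ forces over $W'$ that $\dot f(\xi_i)$ is the ordinal $v$, and $F(i)=0$ if there is no such $v$. Then $F\in W$, and $f(\xi)=v$ if and only if $F(i)=v+1$ for some $i$ with $\xi_i=\xi$ and $q_i\in g$. So $f\in W[g]$.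
\end{proof}

\section{The frame of normal measures and the lower bounds}\label{sec:frame}

For an ordinal $\eta$ let $F_\eta$ consist of a root $*$ and all normal measures on $\eta$, ordered by $*\prec U$ for all $U$, and $U\prec U'$ if and only if $U'\lhd U$. By Lemma~\ref{lem:mitchell}(b) this is a frame; the rank of $U$ is $o(U)$ and the rank of $*$ is $o(\eta)$. Given a valuation on the ordinals, write $\|\varphi\|$ for the class of ordinals at which $\varphi$ holds, and define a Kripke valuation on $F_\eta$ by $*\models p\iff\eta\in\|p\|$ and $U\models p\iff\|p\|\cap\eta\in U$.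

\begin{lemma}\label{lem:frame}
For every formula $\varphi$: $*\models\varphi\iff\eta\in\|\varphi\|$, and $U\models\varphi\iff\|\varphi\|\cap\eta\in U$.
\end{lemma}

\begin{proof}
Induct on $\varphi$. The Boolean steps hold because $U$ is an ultrafilter. Consider $\lozenge\varphi$ and let $X=\|\varphi\|\cap\eta$. At the root, $\eta\in\|\lozenge\varphi\|$ means that $X\in U$ for some $U$, that is, $U\models\varphi$ for some $U$. At $U$, with $j:V\to M$ the ultrapower embedding, the set $\|\lozenge\varphi\|\cap\eta$ consists of the $\nu<\eta$ that carry a normal measure containing $X\cap\nu$. By \L o\'s's theorem it is in $U$ if and only if some normal measure on $\eta$ in $M$ contains $j(X)\cap\eta=X$. By Lemma~\ref{lem:mitchell}(a) this says that $X\in U'$ for some $U'\lhd U$, that is, $U'\models\varphi$ for some $U'\succ U$.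
\end{proof}

\begin{corollary}\label{cor:sound}
\begin{enumerate}
\item[(a)] Every theorem of $\mathbf{GL}$ is valid on $\vec{\mathcal M}$.
\item[(b)] $\eta\models\lozenge^k\top$ if and only if $o(\eta)\ge k$.
\item[(c)] If $o(\eta)\le n$ for all $\eta$, every formula in $\mathbf{GL}+\Box^{n+1}\bot$ is valid on $\vec{\mathcal M}$.
\end{enumerate}
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:frame}, a formula valid on every frame $F_\eta$ is valid on $\vec{\mathcal M}$. So (a) follows from (K2), and (b) from (K1). In (c) all points of $F_\eta$ have rank at most $n$, so $\Box^{n+1}\bot$ is valid on $F_\eta$ by (K1), and (K2) applies again.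
\end{proof}

\begin{corollary}\label{cor:lower}
If $\mathbf{GL}$ is complete with respect to $\vec{\mathcal M}$, then $H$ holds. If $n\ge1$ and the set of formulas valid on $\vec{\mathcal M}$ is $\mathbf{GL}+\Box^{n+1}\bot$, then $o(\eta)\ge n$ for some $\eta$.
\end{corollary}

\begin{proof}
The $(n+1)$-element chain validates $\mathbf{GL}+\Box^{n+1}\bot$ and refutes $\Box^n\bot$ at its root, by (K1) and (K2). So $\Box^n\bot$ belongs neither to $\mathbf{GL}+\Box^{n+1}\bot$ nor to $\mathbf{GL}$. Under the first hypothesis no $\Box^n\bot$ is valid, and under the second $\Box^n\bot$ is not valid for the given $n$. If $\Box^n\bot$ fails at $\eta$, then $\eta\models\lozenge^n\top$ and $o(\eta)\ge n$; for $n\ge1$ such an $\eta$ is measurable.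
\end{proof}

\begin{example}\label{ex:linear}
Suppose that for every $\eta$ the normal measures on $\eta$ are linearly ordered by $\lhd$. If $\eta\models\lozenge p\wedge\lozenge\neg p$, then $\eta$ carries two distinct normal measures, one is below the other, and $o(\eta)\ge2$. So $\lozenge p\wedge\lozenge\neg p\to\lozenge\lozenge\top$ is valid on $\vec{\mathcal M}$. It fails at the root of the frame with a root and two incomparable points above it, so $\mathbf{GL}$ is incomplete, whatever the values of $o$.
\end{example}

\section{Labelings, and the method on a four-point frame}\label{sec:idea}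

To refute a formula that fails on a frame $T$, we want ordinals that imitate the points of $T$.

\begin{definition}\label{def:faithful}
Let $T$ be a frame and $D$ a set of ordinals. A \emph{labeling} of $D$ by $T$ is a map $\alpha\mapsto t_\alpha$ from $D$ to $T$; write $A_s=\{\alpha\in D:t_\alpha=s\}$. The labeling is \emph{faithful} if for every $\alpha\in D$:
\begin{enumerate}
\item[(U)] every normal measure on $\alpha$ contains $A_s\cap\alpha$ for some $s>t_\alpha$;
\item[(E)] for every $s>t_\alpha$, some normal measure on $\alpha$ contains $A_s\cap\alpha$.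
\end{enumerate}
\end{definition}

\begin{lemma}[Truth lemma]\label{lem:truth}
Let $\alpha\mapsto t_\alpha$ be a faithful labeling of $D$ by $T$. Given a Kripke valuation on $T$, interpret each variable $p$ on the ordinals as $\bigcup\{A_t:t\models p\}$. Then $\alpha\models\varphi\iff t_\alpha\models\varphi$ for all $\alpha\in D$ and all $\varphi$.
\end{lemma}

\begin{proof}
Induct on $\varphi$, for all $\alpha\in D$ at once; only $\lozenge\varphi$ needs an argument. If $t_\alpha<s$ and $s\models\varphi$, all elements of $A_s$ satisfy $\varphi$, and (E) gives a normal measure on $\alpha$ containing $A_s\cap\alpha$, hence $\{\nu<\alpha:\nu\models\varphi\}$. Conversely, let $U$ be a normal measure on $\alpha$ containing $\{\nu<\alpha:\nu\models\varphi\}$. By (U), $A_s\cap\alpha\in U$ for some $s>t_\alpha$. Then some $\nu\in A_s$ satisfies $\varphi$, so $s=t_\nu\models\varphi$ and $t_\alpha\models\lozenge\varphi$.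
\end{proof}

Let $T=\{r,a,b,c\}$ with $r<a<b$ and $r<c$ (and $r<b$); the ranks of $r,a,b,c$ are $2,1,0,0$. If $p$ is true at $b$ only, the root satisfies
\[
\psi=\lozenge(\lozenge\top\wedge\Box p)\wedge\lozenge(\Box\bot\wedge\neg p).
\]
If an ordinal $\eta$ satisfies $\psi$, Lemma~\ref{lem:frame} gives normal measures $U,U'$ on $\eta$ with $U\models\lozenge\top\wedge\Box p$ and $U'\models\Box\bot\wedge\neg p$. Then $o(U)\ge1$, $o(U')=0$ and $U'\not\lhd U$. So completeness requires a measure of order $0$ that is missing from the ultrapower by a measure of positive order.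

Start from a ground model with $GCH$ in which $o(\kappa)=2$, $o(\beta)\le1$ for $\beta<\kappa$, and the normal measures on each $\beta\le\kappa$ are linearly ordered. Let $D\subseteq\kappa+1$ be a set of inaccessible cardinals containing $\kappa$ on which all relevant measures concentrate. An element of $D$ of order $l$ is to receive a label of rank $l$: $\kappa$ gets $r$, the measurable cardinals in $D\cap\kappa$ get $a$, and the other elements of $D$ get $b$ or $c$.

\emph{First attempt: choose the labels generically and do nothing else.} Let $\alpha\in D\cap\kappa$ be measurable, let $i:V\to N$ be the ultrapower by its normal measure, and let $R_{<\alpha}$ be the poset that chooses labels below $\alpha$. In $N$ the cardinal $\alpha$ has order $0$, and $i(R_{<\alpha})$ factors as $R_{<\alpha}$, the choice of a label of rank $0$ at $\alpha$, and a highly closed tail. To lift $i$ by (F4) we use the generic $G_{<\alpha}$, a generic for the tail built by counting dense sets (Section~\ref{sec:lift}), and a label at $\alpha$. The normal measure derived from the lift concentrates on the label chosen at $\alpha$. The choice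 $b$ gives (E). But the choice $c$ is equally available, so (U) fails at $\alpha$.

\emph{The repair: make each label cost something.} Fix disjoint stationary sets $S^\beta_r,S^\beta_a,S^\beta_b,S^\beta_c\subseteq\beta^+$ for $\beta\in D$, and let an ordinal $\beta$ labeled $t$ receive generic clubs of $\beta^+$ avoiding $S^\beta_s$ exactly for $s\ge t$; the other sets $S^\beta_s$ stay stationary.
\begin{center}
\begin{tabular}{c|c|c|c}
label of $\beta$ & order of $\beta$ & $S^\beta_s$ nonstationary for $s$ in & labels wanted for measures on $\beta$\\
\hline
$r$ & $2$ & $\{r,a,b,c\}$ & $\{a,b,c\}$\\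
$a$ & $1$ & $\{a,b\}$ & $\{b\}$\\
$b$ & $0$ & $\{b\}$ & $\emptyset$\\
$c$ & $0$ & $\{c\}$ & $\emptyset$
\end{tabular}
\end{center}
Let $\alpha$ be labeled $a$. To lift $i$ with label $b$ at $\alpha$ we now need a generic club of $\alpha^+$ avoiding $S^\alpha_b$, and the second row of the table provides one. Suppose next that, in the extension, a normal measure $U$ on $\alpha$ contained $A_c\cap\alpha$, and let $j$ be its ultrapower embedding into $M$. For $\nu\in A_c$ the set $S^\nu_c$ is nonstationary in $\nu^+$, by the last row. So $M$ has a club of $\alpha^+$ avoiding the set that $j(\langle S_c^\nu:\nu\in D\cap\alpha\rangle)$ has at $\alpha$. If that set is $S^\alpha_c$, this contradicts the second row. At $\kappa$ all four clubs are present. A lift with label $a$ uses the measure of order $1$ and the clubs for $a$ and $b$; a lift with label $b$ or $c$ uses the measure of order $0$ and one club.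

The clubs live on $\alpha^+$ and not on $\alpha$ because every ultrapower by a normal measure on $\alpha$ contains all subsets of $\alpha$, so subsets of $\alpha$ cannot tell these ultrapowers apart. The argument leaves three tasks. The sets $S^\alpha_s$ must be the sets that the ground model measures on $\alpha$ compute from the $S^\nu_s$, $\nu<\alpha$ (Section~\ref{sec:stationary}). The whole forcing must kill only the prescribed stationary sets (Section~\ref{sec:forcing}). And \emph{every} normal measure of the extension, however it arises, must extend one of the ground model measures for which the first task was done; this is why the ground model is $L[\mathcal U]$ (Section~\ref{sec:ground}) and why a Cohen real is added first (Section~\ref{sec:restrict}).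

\section{The ground model}\label{sec:ground}

A \emph{coherent sequence} is a set function $\mathcal U$ with domain $\{(\beta,l):l<o^{\mathcal U}(\beta)\}$ such that each $\mathcal U(\beta,l)$ is a normal measure on $\beta$ and, for the ultrapower embedding $i:V\to\mathrm{Ult}(V,\mathcal U(\beta,l))$,
\[
o^{i(\mathcal U)}(\beta)=l\qquad\text{and}\qquad i(\mathcal U)(\beta,m)=\mathcal U(\beta,m)\ \text{ for }m<l .
\]
Below $\beta$ the sequences $i(\mathcal U)$ and $\mathcal U$ agree automatically, since $i$ is the identity on $V_\beta$. By $L[\mathcal U]$ we mean the universe constructible from the predicate $\{(\beta,l,X):X\in\mathcal U(\beta,l)\}$.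

\begin{theorem}[Mitchell \cite{Mitchell}; also {\cite[Ch.~19]{Jech}}]\label{thm:mitchell}
If $V=L[\mathcal U]$ with $\mathcal U$ coherent, then $GCH$ holds and every normal measure on any $\alpha$ is $\mathcal U(\alpha,l)$ for some $l<o^{\mathcal U}(\alpha)$.
\end{theorem}

Coherence refers to ultrapowers of the ambient universe, and we need it in $L[\mathcal U]$. So we first produce a sequence with a property that mentions only sets and measures, and therefore passes to $L[\mathcal U]$.

\begin{lemma}\label{lem:coherent}
Let $o(\kappa)\ge n\ge1$ and $\mu<\kappa$. There are a function $o^{\mathcal U}:(\mu,\kappa]\to\omega$ with $o^{\mathcal U}(\kappa)=n$ and $o^{\mathcal U}(\beta)<n$ for $\beta<\kappa$, and normal measures $\mathcal U(\beta,l)$ on $\beta$ for $l<o^{\mathcal U}(\beta)$, such that for all $\beta\in(\mu,\kappa]$ and $l<o^{\mathcal U}(\beta)$: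
\begin{enumerate}
\item[(C1)] $\{\nu<\beta:o^{\mathcal U}(\nu)=l\}\in\mathcal U(\beta,l)$;
\item[(C2)] for $m<l$ and $X\subseteq\beta$: $X\in\mathcal U(\beta,m)\iff\{\nu<\beta:o^{\mathcal U}(\nu)=l,\ X\cap\nu\in\mathcal U(\nu,m)\}\in\mathcal U(\beta,l)$.
\end{enumerate}
\end{lemma}

\begin{proof}
By (K1) applied to $F_\kappa$ there are normal measures $W_0\lhd\dots\lhd W_{n-1}$ on $\kappa$. They are distinct, so there are pairwise disjoint sets $X_l\in W_l$ with $X_l\subseteq(\mu,\kappa)$. For $m<l$ we have $W_m\lhd W_l$; choose $w^l_m$ with $[w^l_m]_{W_l}=W_m$. After shrinking $X_l$, each $w^l_m(\nu)$ with $\nu\in X_l$ is a normal measure on $\nu$. These measures need not fit together at every $\nu$, so we shrink again. By recursion on $l<n$ let $X'_l$ be the set of $\nu\in X_l$ such that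
\begin{enumerate}
\item[(a)] $X'_m\cap\nu\in w^l_m(\nu)$ for $m<l$, and
\item[(b)] for $k<m<l$ and $X\subseteq\nu$: $X\in w^l_k(\nu)\iff\{\xi\in X'_m\cap\nu:X\cap\xi\in w^m_k(\xi)\}\in w^l_m(\nu)$.
\end{enumerate}
We show $X'_l\in W_l$ by induction on $l$. By \L o\'s's theorem, and because the ultrapower embedding by $W_l$ leaves $X'_m$ and $w^m_k\restriction X_m$ unchanged below $\kappa$, we must check that $X'_m\in W_m$ for $m<l$, which is the induction hypothesis, and that for $k<m<l$ and $X\subseteq\kappa$
\begin{equation}\label{eq:top}
X\in W_k\iff\{\xi\in X'_m:X\cap\xi\in w^m_k(\xi)\}\in W_m .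
\end{equation}
This is \eqref{eq:rep} for $[w^m_k]_{W_m}=W_k$, together with $X'_m\in W_m$; so \eqref{eq:top} holds for all $k<m<n$.

Put $o^{\mathcal U}(\nu)=l$ and $\mathcal U(\nu,m)=w^l_m(\nu)$ for $\nu\in X'_l$ and $m<l$; put $o^{\mathcal U}(\kappa)=n$ and $\mathcal U(\kappa,l)=W_l$; and let $o^{\mathcal U}=0$ elsewhere. The set $\{\nu\in(\mu,\kappa):o^{\mathcal U}(\nu)=m\}$ contains $X'_m$, and equals it for $m\ge1$. So (C1) and (C2) are (a) and (b) at $\nu\in X'_l$, and they are $X'_l\in W_l$ and \eqref{eq:top} at $\kappa$.
\end{proof}

We treat two cases together, by means of an index set $I$.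
\begin{itemize}
\item For Theorem~\ref{thm:main}, assume $H$, let $I=\omega\setminus\{0\}$ and let $\kappa_n$ be the least cardinal with $o(\kappa_n)\ge n$. By Lemma~\ref{lem:mitchell}(d), $\kappa_1<\kappa_2<\cdots$.
\item For Theorems~\ref{thm:bounded} and~\ref{thm:order}, assume $o(\kappa)\ge n\ge 1$, let $I=\{n\}$ and $\kappa_n=\kappa$.
\end{itemize}
Let $\kappa_n^-=\kappa_{n-1}$ if $n-1\in I$ and $\kappa_n^-=0$ otherwise. Apply Lemma~\ref{lem:coherent} to each $\kappa_n$ with $\mu=\kappa_n^-$, let $\mathcal U$ be the union of the resulting sequences, and extend $o^{\mathcal U}$ by $0$ to all ordinals. Conditions (C1) and (C2) still hold, because for $\beta\in(\kappa_n^-,\kappa_n]$ each $\mathcal U(\beta,l)$ contains the interval $(\kappa_n^-,\beta)$.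

The model $L[\mathcal U]$ contains $\bar{\mathcal U}=\langle\mathcal U(\beta,l)\cap L[\mathcal U]\rangle$, satisfies $V=L[\bar{\mathcal U}]$, and recovers $o^{\mathcal U}$ from $l<o^{\mathcal U}(\beta)\iff\beta\in\bar{\mathcal U}(\beta,l)$. Each $\bar{\mathcal U}(\beta,l)$ is a normal measure in $L[\mathcal U]$. For $X\in L[\mathcal U]$ the sets displayed in (C1) and (C2) are in $L[\mathcal U]$, so $\bar{\mathcal U}$ satisfies (C1) and (C2) there. Let $i$ be the ultrapower embedding of $L[\mathcal U]$ by $\bar{\mathcal U}(\beta,l)$. By \L o\'s's theorem (C1) says $o^{i(\bar{\mathcal U})}(\beta)=l$, and by \eqref{eq:rep} (C2) says $i(\bar{\mathcal U})(\beta,m)=\bar{\mathcal U}(\beta,m)$ for $m<l$. So $\bar{\mathcal U}$ is coherent in $L[\mathcal U]$.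

\emph{From now on $V_0=L[\mathcal U]$, and $\mathcal U$ denotes the sequence $\bar{\mathcal U}\in V_0$.} By Theorem~\ref{thm:mitchell}, $V_0\models GCH$ and the only normal measures of $V_0$ are the $\mathcal U(\beta,l)$. By coherence $\mathcal U(\beta,m)\lhd\mathcal U(\beta,l)$ for $m<l$, so Example~\ref{ex:linear} applies: $\mathbf{GL}$ is incomplete in $V_0$ itself.

We also fix the frames. Let $\langle T_n:n\in I\rangle\in V_0$ be a sequence of pairwise disjoint frames $T_n\subseteq V_\omega$, where $T_n$ has a root $r_n$ of rank $n$. By (K1) the rank function $\rho$ maps $T_n$ onto $\{0,\dots,n\}$, and $r_n$ is the only point of rank $n$. Nothing else about the $T_n$ is used before Section~\ref{sec:proofs}. Since $T_n\subseteq V_\omega$, the frame $T_n$ is countable and is fixed pointwise by all our embeddings.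

\section{Coherent stationary sets}\label{sec:stationary}

To compare a subset of $\beta^+$ with subsets of $\nu^+$ for $\nu<\beta$ we need functions that represent the ordinals below $\beta^+$ in all ultrapowers by normal measures on $\beta$ at once. Let $\beta$ be regular uncountable. For $0<\delta<\beta^+$ choose a surjection $e_\delta:\beta\to\delta$ and let $f_\delta(\nu)=\mathrm{otp}(e_\delta[\nu])$ for $\nu<\beta$; let $f_0=0$. These are the \emph{canonical functions} on $\beta$; the dependence on $\beta$ is suppressed. If $e,e':\beta\to\delta$ are onto, then $e[\nu]=e'[\nu]$ for every $\nu$ closed under the maps $\xi\mapsto\min\{\xi':e'(\xi')=e(\xi)\}$ and $\xi\mapsto\min\{\xi':e(\xi')=e'(\xi)\}$. So $f_\delta$ is unique up to a club of $\beta$, and statements about $f_\delta$ modulo a normal measure on $\beta$ do not depend on the choice of $e_\delta$. A canonical function of an inner model is a canonical function of $V$ as long as $\beta$ is regular in $V$.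

\begin{lemma}\label{lem:canonical}
Let $U$ be a normal measure on $\beta$ with ultrapower embedding $j$, let $Y\in U$, and let $\vec Z=\langle Z^\nu:\nu\in Y\rangle$ with $Z^\nu\subseteq\nu^+$. Then
\[
j(\vec Z)(\beta)=\bigl\{\delta<\beta^+:\{\nu\in Y:f_\delta(\nu)\in Z^\nu\}\in U\bigr\}.
\]
\end{lemma}

\begin{proof}
For $0<\delta<\beta^+$ we have $j(e_\delta)[\beta]=\{j(e_\delta(\xi)):\xi<\beta\}=j''\delta$, which has order type $\delta$. So $j(f_\delta)(\beta)=\delta$, also for $\delta=0$. By \L o\'s's theorem $j(\vec Z)(\beta)\subseteq\beta^+$, and $\delta\in j(\vec Z)(\beta)$ if and only if $\{\nu\in Y:f_\delta(\nu)\in Z^\nu\}\in U$.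
\end{proof}

Write $\mathrm{cof}(\beta)$ for the class of ordinals of cofinality $\beta$.

\begin{lemma}\label{lem:stat}
In $V_0$, for each $n\in I$ there are a set $D_n\subseteq(\kappa_n^-,\kappa_n]$ of inaccessible cardinals with $\kappa_n\in D_n$, and sequences $\vec S^\beta=\langle S^\beta_t:t\in T_n\rangle$ for $\beta\in D_n$, such that for all $\beta\in D_n$:
\begin{enumerate}
\item[(S1)] the sets $S^\beta_t\subseteq\beta^+\cap\mathrm{cof}(\beta)$ are pairwise disjoint and stationary, and $(\beta^+\cap\mathrm{cof}(\beta))\setminus\bigcup_tS^\beta_t$ is stationary;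
\item[(S2)] $\{\nu\in D_n\cap\beta:o^{\mathcal U}(\nu)=l\}\in\mathcal U(\beta,l)$ for $l<o^{\mathcal U}(\beta)$;
\item[(S3)] for $l<o^{\mathcal U}(\beta)$, $\delta<\beta^+$ and $t\in T_n$: $\ \delta\in S^\beta_t\iff\{\nu\in D_n\cap\beta:f_\delta(\nu)\in S^\nu_t\}\in\mathcal U(\beta,l)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\kappa=\kappa_n$, $T=T_n$, $W_l=\mathcal U(\kappa,l)$ and $i_l:V_0\to N_l=\mathrm{Ult}(V_0,W_l)$ for $l<n$. By Lemma~\ref{lem:canonical}, (S3) at $\kappa$ requires that $\vec S^\kappa$ belong to every $N_l$, which is not automatic for subsets of $\kappa^+$. We find $\vec S^\kappa$ in $N_0$; it is then in every $N_l$, since $W_0\in N_l$ for $l\ge1$.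

\emph{The sets at $\kappa$.} As $N_0$ is closed under $\kappa$-sequences, it computes $\kappa^+$ and $\kappa^+\cap\mathrm{cof}(\kappa)$ correctly. In $N_0$ fix a sequence of injections $h_\delta:\delta\to\kappa$, $\delta<\kappa^+$. For $\xi<\kappa^+$ and $\eta<\kappa$ let
\[
B_{\xi,\eta}=\{\delta\in\kappa^+\cap\mathrm{cof}(\kappa):\delta>\xi,\ h_\delta(\xi)=\eta\}\in N_0 .
\]
For fixed $\xi$ these $\kappa$ many sets cover the stationary set $\{\delta\in\kappa^+\cap\mathrm{cof}(\kappa):\delta>\xi\}$, so some $B_{\xi,\eta_\xi}$ is stationary in $V_0$. Fix $\eta$ with $\eta_\xi=\eta$ for $\kappa^+$ many $\xi$. For these $\xi$ the sets $B_{\xi,\eta}$ are pairwise disjoint, because each $h_\delta$ is injective. Choose countably many of them as the $S^\kappa_t$, $t\in T$, leaving at least one unused. Then (S1) holds at $\kappa$ in $V_0$, and $\vec S^\kappa\in N_0$ by closure under countable sequences.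

\emph{The sets below $\kappa$.} Let $\langle\vec S^\nu:\nu\in Y_0\rangle$ represent $\vec S^\kappa$ modulo $W_0$. By \L o\'s's theorem and (C1) we may assume that $Y_0\in W_0$ consists of inaccessible $\nu\in(\kappa_n^-,\kappa)$ with $o^{\mathcal U}(\nu)=0$ and that each $\vec S^\nu$ is a $T$-sequence of subsets of $\nu^+$. At ordinals of positive order, (S3) for $l=0$ dictates the definition: if $\nu\in(\kappa_n^-,\kappa)$, $o^{\mathcal U}(\nu)>0$ and $Y_0\cap\nu\in\mathcal U(\nu,0)$, put
\begin{equation}\label{eq:defS}
S^\nu_t=\bigl\{\delta<\nu^+:\{\xi\in Y_0\cap\nu:f_\delta(\xi)\in S^\xi_t\}\in\mathcal U(\nu,0)\bigr\},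
\end{equation}
with canonical functions on $\nu$. Let $Y$ be the set of $\nu<\kappa$ at which $\vec S^\nu$ is now defined, and $\vec S=\langle\vec S^\nu:\nu\in Y\rangle$. By Lemma~\ref{lem:canonical} for $W_0$, equation \eqref{eq:defS} also holds with $\kappa$ in place of $\nu$.

\emph{Claim. For $l<n$: $\kappa\in i_l(Y)$ and $i_l(\vec S)(\kappa)=\vec S^\kappa$.} For $l=0$ this is the choice of $\vec S\restriction Y_0$. Let $l\ge1$. By coherence $o^{i_l(\mathcal U)}(\kappa)=l>0$ and $i_l(\mathcal U)(\kappa,0)=W_0$, and $i_l(Y_0)\cap\kappa=Y_0\in W_0$. So $\kappa\in i_l(Y)$, and $i_l(\vec S)(\kappa)$ is computed in $N_l$ by \eqref{eq:defS} from $W_0$, from $i_l(\vec S)\restriction Y_0=\vec S\restriction Y_0$ and from canonical functions of $N_l$. As $N_l$ has the correct $\kappa^+$, the result is $\vec S^\kappa$.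

The Claim and Lemma~\ref{lem:canonical} give, for $m<n$, $\delta<\kappa^+$ and $t\in T$,
\begin{equation}\label{eq:Skappa}
\delta\in S^\kappa_t\iff\{\xi\in Y:f_\delta(\xi)\in S^\xi_t\}\in W_m .
\end{equation}

\emph{The set $D_n$.} By recursion on $l<n$ let $E_l$ be the set of inaccessible $\nu\in Y$ with $o^{\mathcal U}(\nu)=l$ such that (S1) holds at $\nu$ and, for all $m<l$, we have $E_m\cap\nu\in\mathcal U(\nu,m)$ and
\[
\delta\in S^\nu_t\iff\{\xi\in Y\cap\nu:f_\delta(\xi)\in S^\xi_t\}\in\mathcal U(\nu,m)\qquad(\delta<\nu^+,\ t\in T).
\]
We show $\kappa\in i_l(E_l)$, that is $E_l\in W_l$, by induction on $l$. In $N_l$ the cardinal $\kappa$ is inaccessible, lies in $i_l(Y)$ and has $o^{i_l(\mathcal U)}(\kappa)=l$. Condition (S1) holds in $N_l$ for $i_l(\vec S)(\kappa)=\vec S^\kappa$, since $N_l$ computes $\kappa^+\cap\mathrm{cof}(\kappa)$ correctly and sets stationary in $V_0$ are stationary in $N_l\subseteq V_0$. For $m<l$ we have $i_l(\mathcal U)(\kappa,m)=W_m$, so the remaining requirements are $E_m\in W_m$, the induction hypothesis, and \eqref{eq:Skappa}.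

Put $D_n=\{\kappa\}\cup\bigcup_{l<n}E_l$. For $\beta\in D_n$ and $m<o^{\mathcal U}(\beta)$ we have $\{\nu\in D_n\cap\beta:o^{\mathcal U}(\nu)=m\}=E_m\cap\beta\in\mathcal U(\beta,m)$, which is (S2). Since $D_n\cap\beta\subseteq Y$ and $D_n\cap\beta\in\mathcal U(\beta,m)$, we may replace $Y\cap\beta$ by $D_n\cap\beta$ in the definition of $E_l$ and in \eqref{eq:Skappa}, which gives (S3).
\end{proof}

Fix in $V_0$ such objects for all $n\in I$ and let $D=\bigcup_{n\in I}D_n$. Properties (S2) and (S3) will be used in generic extensions, in the following form.

\begin{corollary}\label{cor:cohere}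
Let $W$ be a generic extension of $V_0$, let $\alpha\in D_n$ with $(\alpha^+)^W=(\alpha^+)^{V_0}$, and let $U\in W$ be a normal measure on $\alpha$ in $W$ with $U\cap V_0=\mathcal U(\alpha,l)$. Let $j$ be the ultrapower embedding of $W$ by $U$ and $\vec S=\langle\vec S^\nu:\nu\in D_n\cap\alpha\rangle$. Then $\alpha\in j(D_n\cap\alpha)$, $o^{j(\mathcal U)}(\alpha)=l$ and $j(\vec S)(\alpha)=\vec S^\alpha$.
\end{corollary}

\begin{proof}
The first two statements are (S2). For the third, apply Lemma~\ref{lem:canonical} in $W$ with canonical functions taken from $V_0$, which exist for all $\delta<(\alpha^+)^W$ by hypothesis. For $t\in T_n$ and $\delta<\alpha^+$ the set $\{\nu\in D_n\cap\alpha:f_\delta(\nu)\in S^\nu_t\}$ is in $V_0$. So it is in $U$ if and only if it is in $\mathcal U(\alpha,l)$, and by (S3) this holds if and only if $\delta\in S^\alpha_t$.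
\end{proof}

\section{The forcing}\label{sec:forcing}

\subsection*{A Cohen real}
Let $c$ be generic over $V_0$ for $\mathrm{Add}(\omega,1)=2^{<\omega}$ and let $V_1=V_0[c]$. The role of $c$ appears in Lemma~\ref{lem:approx}; here we note that it is harmless. The poset is countable, so $GCH$, cardinals, cofinalities, inaccessible cardinals and, by (F2), property (S1) are preserved. Let $i:V_0\to N$ be the ultrapower embedding by $\mathcal U(\beta,l)$. It fixes $2^{<\omega}$ pointwise, so by (F4) it lifts to $i:V_1\to N[c]$. Let
\[
\mathcal U^1(\beta,l)=\{X\in P(\beta)^{V_1}:\beta\in i(X)\},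
\]
a normal measure in $V_1$ with $\mathcal U^1(\beta,l)\cap V_0=\mathcal U(\beta,l)$. Every element of $N[c]$ is $\tau^c$ for a name $\tau=i(f_0)(\beta)$, where $f_0\in V_0$ takes names as values, and so it equals $i(f)(\beta)$ for $f(\nu)=f_0(\nu)^c$. Hence the lift is the ultrapower embedding of $V_1$ by $\mathcal U^1(\beta,l)$.

\subsection*{Shooting clubs}
Work in $V_1$. For $\beta\in D_n$ and $t\in T_n$ let $Q^t_\beta$ be the set of functions $p$ on $\{s\in T_n:s\ge t\}$ such that each $p(s)$ is a closed bounded subset of $\beta^+$ disjoint from $S^\beta_s$ (so $p(s)$ is empty or has a maximum), ordered by coordinatewise end-extension. Successor ordinals lie in no $S^\beta_s$, so any condition can be extended by adding a large successor ordinal to all coordinates. Hence a generic filter yields, for each $s\ge t$, a club of $\beta^+$ disjoint from $S^\beta_s$.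

\begin{lemma}\label{lem:Q}
In $V_1$, let $\alpha\in D_n$ and $t\in T_n$.
\begin{enumerate}
\item[(i)] $Q^t_\alpha$ is ${<}\alpha$-closed, and descending sequences of length less than $\alpha$ have greatest lower bounds.
\item[(ii)] $Q^t_\alpha$ is ${\le}\alpha$-distributive.
\item[(iii)] If $q\in T_n$ and $q\not\ge t$, then $Q^t_\alpha$ forces that $S^\alpha_q$ is stationary in $\alpha^+$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Given a descending sequence of length less than $\alpha$, take unions coordinatewise and, where the union is nonempty and has no maximum, add its supremum. Such a supremum has cofinality less than $\alpha$, so it is not in $S^\alpha_s\subseteq\mathrm{cof}(\alpha)$. Every lower bound is closed, so it end-extends this condition.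

(ii), (iii) A descending sequence of length $\alpha$ has a supremum of cofinality $\alpha$, which may lie in a forbidden set. We steer the supremum into a stationary set $Z\subseteq\alpha^+\cap\mathrm{cof}(\alpha)$ disjoint from $\bigcup_{s\ge t}S^\alpha_s$: for (ii) let $Z$ be the leftover set in (S1), and for (iii) let $Z=S^\alpha_q$. Let $p\in Q^t_\alpha$, let $\langle O_\xi:\xi<\alpha\rangle$ be dense open sets, and let $p$ force that $\dot C$ is a closed unbounded subset of $(\alpha^+)^{V_1}$. We find $p^*\le p$ in $\bigcap_\xi O_\xi$ and $\delta\in Z$ with $p^*\Vdash\delta\in\dot C$; this proves both parts.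

Since $\alpha^{<\alpha}=\alpha$, there is a continuous chain $\langle\mathcal N_i:i<\alpha^+\rangle$ of elementary submodels of some large $H(\chi)$, each of size $\alpha$, with $\alpha+1\subseteq\mathcal N_0$, with $p,T_n,\vec S^\alpha,Q^t_\alpha,\langle O_\xi:\xi<\alpha\rangle,\dot C\in\mathcal N_0$, with $\langle\mathcal N_j:j\le i\rangle\in\mathcal N_{i+1}$, and with each $\mathcal N_{i+1}$ closed under sequences of length less than $\alpha$. The map $i\mapsto\mathcal N_i\cap\alpha^+$ is continuous and strictly increasing into $\alpha^+$, so there is $\delta\in Z$ with $\mathcal N_\delta\cap\alpha^+=\delta$. As $\delta$ has cofinality $\alpha$, every sequence of length less than $\alpha$ from $\mathcal N_\delta$ is contained in some $\mathcal N_{i+1}$ with $i<\delta$; so $\mathcal N_\delta$ is closed under such sequences. Fix $\langle\delta_\xi:\xi<\alpha\rangle$ cofinal in $\delta$, and build a descending sequence of conditions $p_\xi\in\mathcal N_\delta$, $\xi<\alpha$, with $p_0=p$. Given $p_\xi$, there is $p_{\xi+1}\le p_\xi$ in $O_\xi$ with $\max p_{\xi+1}(s)>\delta_\xi$ for all $s\ge t$ and $p_{\xi+1}\Vdash\gamma_\xi\in\dot C$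 for some $\gamma_\xi>\delta_\xi$; by elementarity we take $p_{\xi+1},\gamma_\xi\in\mathcal N_\delta$, so $\gamma_\xi<\delta$. At limits take greatest lower bounds, which lie in $\mathcal N_\delta$ by closure. As $T_n\subseteq\mathcal N_\delta$, each $p_\xi(s)$ is in $\mathcal N_\delta$, so it is a bounded subset of $\delta$. Put $p^*(s)=\bigcup_{\xi<\alpha}p_\xi(s)\cup\{\delta\}$. This is a condition because $\delta\in Z$. It lies in every $O_\xi$, and it forces $\delta=\sup_\xi\gamma_\xi\in\dot C$.
\end{proof}

\subsection*{The product}
For $\beta\in D_n$ let $Q_\beta$ be the \emph{lottery sum} of the $Q^t_\beta$ with $\rho(t)=o^{\mathcal U}(\beta)$: its elements are a top element $1$ and the pairs $(t,p)$ with $t\in T_n$, $\rho(t)=o^{\mathcal U}(\beta)$, $p\in Q^t_\beta$, where $(t,p')\le(t,p)$ if $p'\le p$, and pairs with different first coordinates are incompatible. Such $t$ exist since $o^{\mathcal U}(\beta)\le n$. Let $R$ be the Easton product of the $Q_\beta$, $\beta\in D$: a condition is a function $p$ with $p(\beta)\in Q_\beta$ whose support $\mathrm{supp}(p)=\{\beta:p(\beta)\ne1\}$ satisfies $|\mathrm{supp}(p)\cap\delta|<\delta$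 for every inaccessible $\delta$. We identify $p$ with its restriction to its support. For $\alpha\in D$ let $R_{<\alpha}$ and $R_{>\alpha}$ consist of the conditions with support below and above $\alpha$; then $R\cong R_{<\alpha}\times Q_\alpha\times R_{>\alpha}$. We use a product rather than an iteration so that all factors are defined, and have their closure properties, in $V_1$; in Section~\ref{sec:lift} this lets us build a generic filter for a tail inside $V_1$.

Let $G$ be $R$-generic over $V_1$, with parts $G_{<\alpha},g_\alpha,G_{>\alpha}$, and let $V_2=V_1[G]$. Adding one point to a support leaves it an Easton support, so by density $g_\alpha\ne\{1\}$. Let $t_\alpha$ be the first coordinate of the pairs in $g_\alpha$. Then $\rho(t_\alpha)=o^{\mathcal U}(\alpha)$ and $t_{\kappa_n}=r_n$. This labels $D_n$ by $T_n$, and $A_s=\{\beta\in D_n:t_\beta=s\}$ for $s\in T_n$.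

\begin{lemma}\label{lem:R}
Let $\alpha\in D_n$.
\begin{enumerate}
\item[(a)] In $V_1$, $R_{<\alpha}\subseteq V_\alpha$ and $|R_{<\alpha}|\le\alpha$.
\item[(b)] In $V_1$, $R$ is countably closed, $R_{>\alpha}$ is ${\le}\alpha^+$-closed, and for $\nu\in D\cap\alpha$ the poset of conditions with support in $(\nu,\alpha)$ is ${\le}\nu$-closed.
\item[(c)] Every function $\alpha\to On$ in $V_2$ lies in $V_1[G_{<\alpha}]$.
\item[(d)] $(\alpha^+)^{V_0}$ is regular in $V_2$ and is the least cardinal above $\alpha$ there. For $q\in T_n$, the set $S^\alpha_q$ is nonstationary in $V_2$ if and only if $q\ge t_\alpha$.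
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A support below the inaccessible $\alpha$ has size less than $\alpha$, so it is bounded, and $Q_\beta\in V_\alpha$ for $\beta<\alpha$. Also $|V_\alpha|=\alpha$.

(b) Let $J$ be an interval of ordinals that meets $D$ and let $\gamma=\min(D\cap J)$. We show that the poset of conditions with support in $J$ is ${<}\gamma$-closed. For $\beta\ge\gamma$ a descending sequence in $Q_\beta$ of length less than $\gamma$ is constantly $1$ or is eventually in one summand, so it has a lower bound by Lemma~\ref{lem:Q}(i). A union of fewer than $\gamma$ supports contained in $D\cap J$ is an Easton support: its intersection with an inaccessible $\delta\le\gamma$ is empty, and for $\delta>\gamma$ it is a union of fewer than $\delta$ sets of size less than $\delta$. As $\gamma$ is inaccessible, the three statements follow; if $J$ misses $D$ the poset is trivial.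

(c) Let $V'=V_1[G_{>\alpha}][g_\alpha]$, so that $V_2=V'[G_{<\alpha}]$ by (F3). By (b) and (F1), $V_1[G_{>\alpha}]$ has no new functions $\alpha^+\to On$. By $GCH$ there are $\alpha^+$ bounded subsets of $\alpha^+$ and $\alpha^+$ countable sequences of them, so $|Q_\alpha|\le\alpha^+$. Lemma~\ref{lem:small} with $\lambda=\alpha^+$ and $P=Q_\alpha$ gives:
\begin{equation}\label{eq:Vprime}
\text{every function }(\alpha^+)^{V_1}\to On\text{ in }V'\text{ lies in }V_1[g_\alpha].
\end{equation}
The same follows for functions $\alpha\to On$, and these lie in $V_1$ by Lemma~\ref{lem:Q}(ii), since $V_1[g_\alpha]$ is a generic extension by $Q^{t_\alpha}_\alpha$. Now apply Lemma~\ref{lem:small} to $V_1\subseteq V'$ with $\lambda=\alpha$ and $P=R_{<\alpha}$, using (a).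

(d) Let $\theta=(\alpha^+)^{V_0}=(\alpha^+)^{V_1}$. It is regular in $V'$: a cofinal map from an ordinal below $\theta$ would give a function $\alpha\to\theta$ with unbounded range, which would lie in $V_1$. By \eqref{eq:Vprime} every club of $\theta$ in $V'$ lies in $V_1[g_\alpha]$, so for $q\not\ge t_\alpha$ the set $S^\alpha_q$ is stationary in $V'$ by Lemma~\ref{lem:Q}(iii). By (a) and (F2), forcing with $R_{<\alpha}$ over $V'$ preserves the regularity of $\theta$ and these stationary sets. For $q\ge t_\alpha$, $g_\alpha$ yields a club disjoint from $S^\alpha_q$. Ordinals strictly between $\alpha$ and $\theta$ are not cardinals even in $V_0$.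
\end{proof}

\section{Every normal measure respects the labels}\label{sec:restrict}

To prove (U) we must control arbitrary normal measures $U$ of $V_2$. Theorem~\ref{thm:mitchell} identifies $U\cap V_0$ as soon as we know that $U\cap V_0\in V_0$. Countable completeness decides $U$ on countable sets by a single point, and the next lemma turns this local information into membership in $V_0$.

\begin{lemma}[Approximation]\label{lem:approx}
Let $A\in V_2$ and $A\subseteq B\in V_0$. If $A\cap a\in V_0$ for every $a\in V_0$ with $a\subseteq B$ that is countable in $V_0$, then $A\in V_0$.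
\end{lemma}

\begin{proof}
Otherwise some $(p^*,\dot r^*)\in\mathrm{Add}(\omega,1)*\dot R$ forces that $\dot A\subseteq B$ is a counterexample. Work in $V_0$. Enumerate the conditions $p\le p^*$ of $2^{<\omega}$ as $\langle p_k:k<\omega\rangle$. We define names $\dot r_k$ with $\dot r_0=\dot r^*$ and $p^*\Vdash\dot r_{k+1}\le\dot r_k$, and points $b_k\in B$. The condition $(p_k,\dot r_k)$ does not decide all statements ``$b\in\dot A$'', $b\in B$, since otherwise it would force $\dot A\in V_0$. So there are $b_k\in B$ and $(p'_k,\dot r'_k),(p''_k,\dot r''_k)\le(p_k,\dot r_k)$ forcing $b_k\in\dot A$ and $b_k\notin\dot A$ respectively. We may take $p'_k,p''_k$ incompatible: if they are compatible, replace them by $u^\frown0$ and $u^\frown1$, where $u$ is the longer of the two. Let $\dot r_{k+1}$ be a name forced by $p'_k$ to equal $\dot r'_k$, by $p''_k$ to equal $\dot r''_k$, and by every condition incompatible with both to equal $\dot r_k$. Conditions of these three kinds are dense, so $p^*\Vdash\dot r_{k+1}\le\dot r_k$.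

By Lemma~\ref{lem:R}(b), $\dot R$ is forced to be countably closed; let $\dot r_\omega$ be forced by $p^*$ to be a lower bound of the $\dot r_k$. Let $a=\{b_k:k<\omega\}\in V_0$. There are $(p,\dot r)\le(p^*,\dot r_\omega)$ and $a_0\in V_0$ with $(p,\dot r)\Vdash\dot A\cap a=a_0$. Let $p=p_k$. Since $p'_k\le p$ and $p'_k\Vdash\dot r\le\dot r_\omega\le\dot r_{k+1}=\dot r'_k$, the condition $(p'_k,\dot r)$ extends both $(p,\dot r)$ and $(p'_k,\dot r'_k)$, and forces $b_k\in\dot A$. In the same way $(p''_k,\dot r)$ extends $(p,\dot r)$ and forces $b_k\notin\dot A$. But $(p,\dot r)$ decides ``$b_k\in\dot A$'', a contradiction.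
\end{proof}

\begin{remark}
The Cohen real lets one name $\dot r_{k+1}$ carry two contradictory decisions, and it matters that $R$ is defined after it, in $V_1$. If $R$ were a countably closed poset of $V_0$ with $G\notin V_0$, the lemma would fail for $A=G$ and $B=R$, because $V_0[G]$ has no new countable sequences of elements of $V_0$.
\end{remark}

\begin{lemma}\label{lem:restrict}
If $U$ is a normal measure in $V_2$ on any ordinal $\alpha$, then $U\cap V_0=\mathcal U(\alpha,l)$ for some $l<o^{\mathcal U}(\alpha)$.
\end{lemma}

\begin{proof}
Let $a\in V_0$ be a countable subset of $B=P(\alpha)^{V_0}$. By countable completeness there is $\nu<\alpha$ that belongs to all $x\in a\cap U$ and to all $\alpha\setminus x$ with $x\in a\setminus U$. So $U\cap a=\{x\in a:\nu\in x\}\in V_0$. By Lemma~\ref{lem:approx}, $U\cap V_0=U\cap B\in V_0$, and it is a normal measure on $\alpha$ in $V_0$. Apply Theorem~\ref{thm:mitchell}.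
\end{proof}

\begin{lemma}\label{lem:U}
Let $\alpha\in D_n$ and let $U$ be a normal measure on $\alpha$ in $V_2$. Then $A_s\cap\alpha\in U$ for exactly one $s\in T_n$, and $s>t_\alpha$.
\end{lemma}

\begin{proof}
Let $U\cap V_0=\mathcal U(\alpha,l)$ with $l<o^{\mathcal U}(\alpha)$. By (S2), $U$ contains $\{\nu\in D_n\cap\alpha:o^{\mathcal U}(\nu)=l\}$, which is the disjoint union of the sets $A_s\cap\alpha$ with $\rho(s)=l$. Here the countability of $T_n$ is used: $U$ is countably complete, so $A_s\cap\alpha\in U$ for some $s$ with $\rho(s)=l$, and for no other $s\in T_n$ because the $A_s$ are pairwise disjoint.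

Let $j:V_2\to M$ be the ultrapower embedding by $U$ and $\vec S=\langle\vec S^\nu:\nu\in D_n\cap\alpha\rangle$. By Lemma~\ref{lem:R}(d), $(\alpha^+)^M=(\alpha^+)^{V_2}=(\alpha^+)^{V_0}$, so $j(\vec S)(\alpha)=\vec S^\alpha$ by Corollary~\ref{cor:cohere}. For $\nu\in A_s\cap\alpha$, Lemma~\ref{lem:R}(d) at $\nu$ says that in $V_2$ some club of $\nu^+$ is disjoint from $S^\nu_s$. By \L o\'s's theorem $M$ contains a club of $\alpha^+$ disjoint from $S^\alpha_s$. So $S^\alpha_s$ is nonstationary in $V_2$, and $s\ge t_\alpha$ by Lemma~\ref{lem:R}(d) at $\alpha$. Finally $\rho(s)=l<o^{\mathcal U}(\alpha)=\rho(t_\alpha)$, so $s\ne t_\alpha$.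
\end{proof}

\section{Lifting the ground model measures}\label{sec:lift}

\begin{lemma}\label{lem:E}
Let $\alpha\in D_n$ and $s>t_\alpha$ in $T_n$. In $V_2$ there is a normal measure $U$ on $\alpha$ with $A_s\cap\alpha\in U$.
\end{lemma}

\begin{proof}
Put $t=t_\alpha$ and $l=\rho(s)$. Then $l<\rho(t)=o^{\mathcal U}(\alpha)$, so the measure $\mathcal U^1(\alpha,l)$ exists. Let $i:V_1\to N$ be its ultrapower embedding; $N$ is closed under $\alpha$-sequences in $V_1$. By Lemma~\ref{lem:R}(c) it suffices to lift $i$ to $V_1[G_{<\alpha}]$, and for this we need an $i(R_{<\alpha})$-generic filter over $N$.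

\emph{Factoring $i(R_{<\alpha})$.} In $N$, $i(R_{<\alpha})$ is the Easton product of the sequence $i(\langle Q_\beta:\beta\in D\cap\alpha\rangle)$, which agrees with $\langle Q_\beta:\beta\in D\cap\alpha\rangle$ below $\alpha$. By Corollary~\ref{cor:cohere} with $W=V_1$, we have $\alpha\in i(D_n\cap\alpha)$, $o^{i(\mathcal U)}(\alpha)=l$ and $i(\vec S)(\alpha)=\vec S^\alpha$. The cardinal $\alpha$ is inaccessible in $N$, so conditions of $N$ with support below $\alpha$ lie in $V_\alpha^N=V_\alpha^{V_1}$ and form exactly $R_{<\alpha}$. Hence
\[
i(R_{<\alpha})\cong R_{<\alpha}\times Q'_\alpha\times R',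
\]
where $Q'_\alpha$ is the lottery sum, formed in $N$ from $\vec S^\alpha$, over the points of $T_n$ of rank $l$. The point $s$ is one of them, and its summand is the poset $Q^s_\alpha$ of $V_1$, because $N$ and $V_1$ have the same $\alpha^+$, the same bounded subsets of $\alpha^+$ and the same countable sequences of these. The tail $R'$ consists of the conditions with support in $(\alpha,i(\alpha))$; it is ${\le}\alpha$-closed in $N$ by the last statement of Lemma~\ref{lem:R}(b) and \L o\'s's theorem.

\emph{A generic filter for $R'$ inside $V_1$.} As $|R_{<\alpha}|\le\alpha$ and $2^\alpha=\alpha^+$, in $N$ the poset $R'$ has at most $i(\alpha^+)$ subsets. Every ordinal below $i(\alpha^+)$ is represented by a function $\alpha\to\alpha^+$, so in $V_1$ we have $|i(\alpha^+)|\le(\alpha^+)^\alpha=\alpha^+$. In $V_1$ enumerate the dense subsets of $R'$ that lie in $N$ in order type $\alpha^+$ and meet them along a descending sequence of length $\alpha^+$. At a limit stage $\xi<\alpha^+$, a cofinal subsequence of length $\mathrm{cf}(\xi)\le\alpha$ lies in $N$ by closure, so it has a lower bound in $R'$. The sequence generates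 a filter $K\in V_1$ that is $R'$-generic over $N$.

\emph{The generic filter at $\alpha$.} Since $s>t$, we have $\{q:q\ge s\}\subseteq\{q:q\ge t\}$, so $Q^t_\alpha$ is the product of $Q^s_\alpha$ and a factor for the remaining coordinates. This is the point where $s\ge t$ is used. Let $h=\{p\restriction\{q:q\ge s\}:(t,p)\in g_\alpha\}$. By (F3), $G_{<\alpha}\times h$ is $R_{<\alpha}\times Q^s_\alpha$-generic over $V_1$, hence over $N[K]\subseteq V_1$. By (F3) again, $G_{<\alpha}$, $\{1\}\cup\{(s,p):p\in h\}$ and $K$ together give an $i(R_{<\alpha})$-generic filter $G'\in V_2$ over $N$.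

\emph{The measure.} For $p\in R_{<\alpha}\subseteq V_\alpha$ we have $i(p)=p$, a condition that is trivial at $\alpha$ and above. So $i''G_{<\alpha}\subseteq G'$, and by (F4) $i$ lifts to $i^*:V_1[G_{<\alpha}]\to N[G']$ with critical point $\alpha$ and $i^*(G_{<\alpha})=G'$. Let
\[
U=\{X\in P(\alpha)\cap V_1[G_{<\alpha}]:\alpha\in i^*(X)\}.
\]
It belongs to $V_2$, being defined from $G_{<\alpha}$, $G'$ and the restriction of $i$ to a set of names. By Lemma~\ref{lem:R}(c), all subsets of $\alpha$ in $V_2$, and all sequences of length at most $\alpha$ of such subsets, lie in $V_1[G_{<\alpha}]$, the domain of $i^*$. So in $V_2$, $U$ is a nonprincipal $\alpha$-complete ultrafilter on $\alpha$ closed under diagonal intersections. Finally, $A_s\cap\alpha$ is the set of $\beta\in D_n\cap\alpha$ at which $G_{<\alpha}$ selects $s$. So $i^*(A_s\cap\alpha)$ is the set of $\beta\in i(D_n\cap\alpha)$ at which $G'$ selects $s$, and $\alpha$ is such a $\beta$.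
\end{proof}

Lemmas~\ref{lem:U} and~\ref{lem:E} are conditions (U) and (E) of Definition~\ref{def:faithful}.

\begin{corollary}\label{cor:faithful}
In $V_2$, for each $n\in I$ the map $\alpha\mapsto t_\alpha$ is a faithful labeling of $D_n$ by $T_n$, and $t_{\kappa_n}=r_n$.
\end{corollary}

\section{Proofs of the theorems}\label{sec:proofs}

For Theorems~\ref{thm:main} and~\ref{thm:bounded} we need, for each $n$, one countable frame of rank $n$ that covers all finite frames of rank at most $n$. For $m<\omega$ let $\mathbb T_m$ be the set of finite sequences $\langle(k_1,i_1),\dots,(k_d,i_d)\rangle$ with $m>k_1>\dots>k_d\ge0$ and $i_1,\dots,i_d<\omega$, ordered by proper extension. The root is the empty sequence, and $\mathbb T_0$ is a single point. All sequences have length at most $m$, and length $m$ is attained, so the root has rank $m$ by (K1). If $t$ ends with $(k,i)$, the extensions of $t$ are obtained by appending elements of $\mathbb T_k$; so $\{t':t'\ge t\}\cong\mathbb T_k$ and $\rho(t)=k$. Thus for every $t\in\mathbb T_m$ the cone $\{t':t'\ge t\}$ is isomorphic to $\mathbb T_{\rho(t)}$, and the one-step extensions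 of $t$ are the $t^\frown(k,i)$ with $k<\rho(t)$, $i<\omega$.

\begin{lemma}\label{lem:pmorph}
If $F$ is a finite frame whose root has rank $m$, there is a p-morphism of $\mathbb T_m$ onto $F$ that sends root to root.
\end{lemma}

\begin{proof}
We define $f(t)$ by recursion on the length of $t$ so that $\rho(f(t))=\rho(t)$. Send the empty sequence to the root of $F$. If $f(t)=v$ and $k<\rho(t)=\rho(v)$, the set $\{u>v:\rho(u)=k\}$ is finite, and nonempty by (K1); let $i\mapsto f(t^\frown(k,i))$ map $\omega$ onto it. Each one-step extension increases the value of $f$, so $f$ preserves $<$ by the transitivity of $F$. If $f(t)<u$, then $k=\rho(u)<\rho(f(t))=\rho(t)$ and $u=f(t^\frown(k,i))$ for some $i$. So $f$ is a p-morphism, and this last property at the root shows that $f$ is onto.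
\end{proof}

\begin{lemma}\label{lem:refute}
Let $n\in I$ and $T_n\cong\mathbb T_n$. In $V_2$, if $\varphi$ fails at the root of a model on a finite frame $F$ whose root has rank $m\le n$, then $\varphi$ is not valid on $\vec{\mathcal M}$.
\end{lemma}

\begin{proof}
Work in $V_2$. Choose $t\in T_n$ with $\rho(t)=m$. Pull the valuation of $F$ back to the cone $\{t':t'\ge t\}\cong\mathbb T_m$ along the map of Lemma~\ref{lem:pmorph}, and make all variables false at the other points of $T_n$. By (K4), $t\not\models\varphi$. The set $A_t$ is nonempty: if $t=r_n$ then $\kappa_n\in A_t$, and otherwise $t>r_n=t_{\kappa_n}$ and (E) at $\kappa_n$ puts $A_t\cap\kappa_n$ in a normal measure. By Corollary~\ref{cor:faithful} and Lemma~\ref{lem:truth}, $\varphi$ fails at every $\alpha\in A_t$ under the induced valuation.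
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Part (1) is in Corollary~\ref{cor:lower}. For (2), assume $H$, take $I=\omega\setminus\{0\}$, and let $T_n$ be the copy of $\mathbb T_n$ on $\{n\}\times\mathbb T_n\subseteq V_\omega$. Work in $V_2$ and let $\mathbf{GL}\nvdash\varphi$. By (K3), $\varphi$ fails at the root of a model on a finite frame, whose root has some rank $m$. Lemma~\ref{lem:refute} with $n=\max(m,1)$ shows that $\varphi$ is not valid on $\vec{\mathcal M}$. So $\mathbf{GL}$ is complete in $V_2$. As $c$ and $G$ were arbitrary generic filters, $\mathrm{Add}(\omega,1)*\dot R\in L[\mathcal U]$ forces completeness over $L[\mathcal U]$. The equiconsistency follows from (1) and (2).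
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bounded}]
The lower bound is in Corollary~\ref{cor:lower}. For the upper bound assume $o(\kappa)\ge n$, and take $I=\{n\}$ and $T_n=\mathbb T_n$. Work in $V_2$ and let $o$ denote the Mitchell order of $V_2$.

We show $o(\alpha)\le o^{\mathcal U}(\alpha)$ for all ordinals $\alpha$, by induction. Let $U$ be a normal measure on $\alpha$. By Lemma~\ref{lem:restrict} and (C1), $U$ contains $\{\nu<\alpha:o^{\mathcal U}(\nu)=l\}$ for some $l<o^{\mathcal U}(\alpha)$. By the induction hypothesis $o(\nu)\le l$ on this set, so $o(U)\le l$ by Lemma~\ref{lem:mitchell}(c). Hence $o(U)+1\le o^{\mathcal U}(\alpha)$ for all $U$. Since $o^{\mathcal U}\le n$ everywhere, Corollary~\ref{cor:sound}(c) shows that every formula in $\mathbf{GL}+\Box^{n+1}\bot$ is valid on $\vec{\mathcal M}$.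

Conversely, let $\varphi\notin\mathbf{GL}+\Box^{n+1}\bot$. Then $\mathbf{GL}\nvdash\Box^{n+1}\bot\to\varphi$, by modus ponens. By (K3) there is a model on a finite frame whose root satisfies $\Box^{n+1}\bot$ and refutes $\varphi$. By (K1) the root has rank at most $n$, so $\varphi$ is not valid on $\vec{\mathcal M}$ by Lemma~\ref{lem:refute}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:order}]
Take $I=\{n\}$. The order $T$ has no infinite chain, so it is a frame, and its root $r$ has rank $n$ by (K1). Since $T$ is countable in $V_0$, it has an isomorphic copy $T_n\subseteq V_\omega$ in $V_0$, which we identify with $T$. Work in $V_2$; here $\kappa=\kappa_n$ and $t_\kappa=r$. For a normal measure $U$ on $\kappa$ let $\pi(U)$ be the unique $s$ with $A_s\cap\kappa\in U$, given by Lemma~\ref{lem:U}; it satisfies $s>r$. By Lemma~\ref{lem:E}, $\pi$ is onto $T\setminus\{r\}$.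

Let $\pi(U)=s$ and let $j:V_2\to M$ be the ultrapower embedding by $U$. For every $\alpha\in A_s\cap\kappa$, Corollary~\ref{cor:faithful} says that each normal measure on $\alpha$ contains $A_q\cap\alpha$ for some $q>s$, and that for each $q>s$ some normal measure on $\alpha$ contains $A_q\cap\alpha$. The embedding $j$ fixes $T$ pointwise and $j(A_q\cap\kappa)\cap\kappa=A_q\cap\kappa$. So by \L o\'s's theorem, each normal measure on $\kappa$ in $M$ contains $A_q\cap\kappa$ for some $q>s$, and for each $q>s$ some normal measure on $\kappa$ in $M$ contains $A_q\cap\kappa$. By Lemma~\ref{lem:mitchell}(a) the normal measures on $\kappa$ in $M$ are exactly the $U'\lhd U$. Hence $U'\lhd U$ implies $\pi(U')>\pi(U)$, and every $q>\pi(U)$ is $\pi(U')$ for some $U'\lhd U$.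
\end{proof}

\begin{thebibliography}{9}

\bibitem{Boolos}
Boolos, \emph{The Logic of Provability}.

\bibitem{GZ}
Mohammad Golshani and Reihane Zoghifard, \emph{Completeness of the G\"odel-L\"ob provability logic for the filter sequence of normal measures}, arXiv:2110.02786 (2021).

\bibitem{Jech}
Jech, \emph{Set Theory}.

\bibitem{Mitchell}
W.~Mitchell, \emph{Sets constructible from sequences of ultrafilters}, JSL \textbf{39} (1974), 57--66.

\end{thebibliography}
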